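\title{Small spheres and the regularity of random Stanley--Reisner rings}

\begin{abstract}
Let $\Delta$ be the random simplicial complex on $n$ vertices that has a complete $(m-1)$-skeleton, contains each $m$-simplex independently with probability $n^{-\alpha}$, and contains a higher simplex whenever it contains its boundary. For $1/\binom{d+1}{m}<\alpha<1/\binom{d}{m}$ we study the assertion that, with high probability, the Stanley--Reisner ring of $\Delta$ over $\mathbb{Q}$ has depth and regularity $d+1$ and a single extremal Betti number $\beta_{n-(d+1),n}$. The assertions on the depth and on $\beta_{n-(d+1),n}$ are always correct, but the regularity can be larger: for $m=2$, $d=4$ and $\frac1{10}<\alpha<\frac19$ the complex contains an induced $5$-sphere on nine vertices, and the regularity is $6$. We express the regularity through an extremal density of small complexes with nonzero homology, bound this density, and decide the assertion for all pairs $(m,d)$ with $m\le7$ or $d\ge 2m-2$. For large $d$ the regularity is close to $c_md$, where $c_m=m(m+1)^{1/m}/(m+1)$ exceeds $1$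 for $m\ge2$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Betti tables and the random model}

Let $R=\mathbb{Q}[x_1,\dots,x_n]$. The Stanley--Reisner ideal $I_\Delta\subseteq R$ of a simplicial complex $\Delta$ on $[n]=\{1,\dots,n\}$ is generated by the squarefree monomials $x_{i_1}\cdots x_{i_r}$ with $\{i_1,\dots,i_r\}\notin\Delta$. For a finitely generated graded $R$-module $M$, the Betti number $\beta_{i,j}(M)=\dim_{\mathbb{Q}}\operatorname{Tor}^R_i(M,\mathbb{Q})_j$ counts the generators of degree $j$ in the $i$-th module of the minimal free resolution. Place $\beta_{i,i+j}$ in column $i$ and row $j$ of a table. The \emph{regularity} $\operatorname{reg}M$ is the index of the last nonzero row, the \emph{projective dimension} $\operatorname{pd}M$ is the index of the last nonzero column, and $\operatorname{depth}M=n-\operatorname{pd}M$ by the Auslander--Buchsbaum formula. A Betti number $\beta_{i,i+j}\ne0$ is \emph{extremal} if $\beta_{k,k+l}=0$ for all $(k,l)\neq(i,j)$ with $k\ge i$ and $l\ge j$. The extremal Betti numbers are the corners of the table. The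 last nonzero entry of row $\operatorname{reg}M$ is one of them.

All complexes below are finite and contain the empty face, and $\tilde H_*$ is reduced homology with rational coefficients, so $\tilde H_{-1}(\{\emptyset\})=\mathbb{Q}$. For a complex $K$ we write $V(K)$ for its vertex set (the set of its $0$-faces), $f_j(K)$ for the number of faces with $j+1$ vertices, $K[W]$ for the subcomplex of faces contained in $W$, and $\operatorname{lk}_K\sigma=\{\tau\in K:\tau\cap\sigma=\emptyset,\ \tau\cup\sigma\in K\}$ for the link of a face $\sigma$. A \emph{missing face} of $K$ is a subset of $V(K)$ that is not a face while all its proper subsets are faces. The Betti table of $R/I_\Delta$ is read off from induced subcomplexes.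

\begin{theorem}[Hochster's formula]\label{thm:hochster}
$\beta_{i,i+j}(R/I_\Delta)=\sum_{W\subseteq[n],\ |W|=i+j}\dim\tilde H_{j-1}(\Delta[W])$.
\end{theorem}

In particular $\beta_{i,i+j}=0$ for $i+j>n$, and
\begin{equation}\label{eq:reg}
\operatorname{reg}(R/I_\Delta)=1+\max\{l:\ \tilde H_l(\Delta[W])\neq0\text{ for some }W\subseteq[n]\}.
\end{equation}

In the multiparameter model of Costa and Farber one fixes probabilities $p_0,p_1,\dots$ and builds a complex on $[n]$ dimension by dimension: each $k$-simplex whose boundary is already present is included independently with probability $p_k$. Fix $m\ge1$, and let $\Delta_m(n,p)$ be the case $p_m=p$ and $p_i=1$ for $i\ne m$. A second description is more convenient. For an $(m+1)$-uniform hypergraph $H$ on a set $V$ (an \emph{$(m+1)$-graph}), let $X(H)$ be the complex on $V$ that consists of all sets of size at most $m$ and all larger sets whose $(m+1)$-subsets all belong to $H$. Then $\Delta\sim\Delta_m(n,p)$ is $X(H)$, where $H$ contains each $(m+1)$-subset of $[n]$ independently with probability $p$, and $\Delta[W]=X(H[W])$ for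 the induced hypergraph $H[W]$. The missing faces of $\Delta$ are the $(m+1)$-sets outside $H$, so $I_\Delta$ is a random squarefree monomial ideal generated in degree $m+1$. For $m=1$ the complex $\Delta$ is the clique complex of the random graph $G(n,p)$.

Throughout, $m$, $d$ and $\alpha>0$ are fixed, $p=n^{-\alpha}$, $\Delta=X(H)\sim\Delta_m(n,p)$, and \emph{w.h.p.}\ (with high probability) means with probability tending to $1$ as $n\to\infty$. We write $e_H(S)$, or $e(S)$, for the number of members of $H$ contained in $S$.

\subsection{The natural guess}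

A set of $j+1$ vertices is a face with probability $p^{\binom{j+1}{m+1}}$. Hence $\mathbb{E}f_j/\mathbb{E}f_{j-1}$ is of order $np^{\binom jm}=n^{1-\alpha\binom jm}$: to extend a face with $j$ vertices one chooses a new vertex in about $n$ ways and asks for $\binom jm$ new members of $H$. For $d\ge m$, call
\[
\frac1{\binom{d+1}{m}}<\alpha<\frac1{\binom dm}
\]
the \emph{$d$-window}. In the $d$-window the ratio above tends to infinity for $j\le d$ and to zero for $j>d$, so the $d$-dimensional faces outnumber all others in expectation. One then expects homology in degree $d$ and in no other degree that matters. A class in $\tilde H_d(\Delta)$ gives $\beta_{n-(d+1),n}\neq0$, in column $n-d-1$ and row $d+1$. If there were nothing to the right of this entry and nothing below it, the depth and the regularity would both be $d+1$. This is the statement of the problem, which comes from the paper of Dochtermann and Newman \cite{DN}.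

\medskip
\noindent\textbf{Problem.} \emph{Prove or disprove the following statement.}
\begin{itemize}
\item[(P)] \emph{For fixed $d\ge m\ge1$ and $\alpha$ in the $d$-window, w.h.p.\ $R/I_\Delta$ has regularity and depth both equal to $d+1$ and has exactly one extremal Betti number, namely $\beta_{n-(d+1),n}$.}
\end{itemize}

Statement (P) is false, and only the regularity is at fault. The depth is governed by links of faces of $\Delta$, which are large random complexes and follow the face counts. The regularity, by \eqref{eq:reg}, sees every induced subcomplex, including those on a bounded number of vertices. A large $(d+1)$-dimensional piece grown one vertex at a time costs a factor $np^{\binom{d+1}m}\to0$ per vertex and does not appear. A small closed $(d+1)$-sphere is paid for differently: each of its $m$-faces is shared by $m+1$ vertices, and what counts is the number of $m$-faces per vertex. This number may be smaller than $\binom{d+1}m$.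

\subsection{Results}

The first theorem contains the part of (P) that is always true.

\begin{theorem}\label{thm:A}
Let $d\ge m\ge1$ and let $\alpha$ lie in the $d$-window. Then w.h.p.\ $\operatorname{depth}(R/I_\Delta)=d+1$, the Betti number $\beta_{n-(d+1),n}$ is nonzero and extremal, $\operatorname{reg}(R/I_\Delta)\ge d+1$, and $\beta_{n-(d+1),n}$ is the only extremal Betti number if and only if $\operatorname{reg}(R/I_\Delta)=d+1$.
\end{theorem}

To describe the regularity we measure the cheapest way to carry homology in degree $k$. Let $\mathcal{C}(m,k)$ be the class of complexes $K$ whose missing faces all have dimension at most $m$ and for which $\tilde H_k(K)\neq0$. Put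
\[
\rho_m(K)=\max_{\emptyset\ne S\subseteq V(K)}\frac{f_m(K[S])}{|S|},\qquad \mu_m(k)=\inf_{K\in\mathcal{C}(m,k)}\rho_m(K).
\]
We call $f_m(K[S])/|S|$ the \emph{density} of $S$. A set of size $s$ has density at most
\begin{equation}\label{eq:dens}
\frac1s\binom s{m+1}=\frac1{m+1}\binom{s-1}m ,
\end{equation}
with equality if it is a face. A complex in $\mathcal{C}(m,k)$ has a face with $k+1$ vertices, so $\mu_m(k)\ge\binom km/(m+1)$ for $k\ge0$, and $\mu_m(k)\to\infty$ as $k\to\infty$.

\begin{theorem}\label{thm:B}
Let $\alpha$ lie in the $d$-window, with $\alpha\mu_m(l)\neq1$ for all $l\ge d+1$. Then w.h.p.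
\[
\operatorname{reg}(R/I_\Delta)=1+\max\bigl(\{d\}\cup\{l\ge d+1:\ \alpha\mu_m(l)<1\}\bigr).
\]
\end{theorem}

The problem is thereby reduced to estimating $\mu_m$. For a finite set $B$ let $\partial B$ be the complex of proper subsets of $B$, the boundary of the simplex on $B$. The boundary of a $(k+1)$-simplex has a missing face of dimension $k+1$ and is not in $\mathcal{C}(m,k)$ when $k\ge m$. The natural substitute is a join of boundaries of simplices of dimension at most $m$; recall that the join $K*L$ of complexes on disjoint vertex sets has the faces $\sigma\cup\tau$ with $\sigma\in K$, $\tau\in L$. Write $k+1=qm+r$ with $0\le r<m$. Take disjoint \emph{blocks} $B_1,\dots,B_Q$, namely $q$ blocks of size $m+1$ and, if $r\geq1$, one block of size $r+1$, and put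
\[
S(m,k)=\partial B_1*\dots*\partial B_Q ,\qquad S(m,-1)=\{\emptyset\}.
\]
The faces of $S(m,k)$ are the sets that contain no block, so its missing faces are the blocks. Its largest faces omit one vertex from each block and have $qm+r=k+1$ vertices. It is a $k$-sphere, being a join of spheres, and so $S(m,k)\in\mathcal{C}(m,k)$. It has $Q=\lceil(k+1)/m\rceil$ blocks and $k+1+Q$ vertices. Finally put
\[
D_m(k)=f_{m-1}(S(m,k-1)).
\]
As we shall see, $D_m(k)$ is a lower bound for the number of $m$-faces through any vertex of a vertex-minimal member of $\mathcal{C}(m,k)$.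

\begin{theorem}\label{thm:C}
For $k\ge1$ we have $\mu_m(k)\ge D_m(k)/(m+1)$, and $D_m$ is nondecreasing in $k$. If $k+1=Qm$, then
\[
\mu_m(k)=\frac{D_m(k)}{m+1}=\frac1{m+1}\left(\binom{Q(m+1)-1}m-1\right).
\]
Also $\mu_2(4)=6$.
\end{theorem}

By Theorem~\ref{thm:B}, the number to compare with $\mu_m(k)$ is $\binom km$, for $k=d+1$. For $m=1$ the formula gives $\mu_1(k)=k=\binom k1$: the sphere $S(1,k)$ is the boundary of the cross-polytope, each of its vertices lies on $2k$ edges, and small spheres appear exactly where the face counts predict. For $m=2$ we get $\mu_2(3)=3=\binom32$ and $\mu_2(4)=6=\binom42$, but $\mu_2(5)=9<10=\binom52$. The last inequality splits the $4$-window in two.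

\begin{corollary}\label{cor:24}
Let $(m,d)=(2,4)$. For $\frac19<\alpha<\frac16$ the conclusion of \textup{(P)} holds w.h.p. For $\frac1{10}<\alpha<\frac19$, w.h.p.\ the depth is $5$ and the regularity is $6$.
\end{corollary}

\begin{proof}
Theorem~\ref{thm:C} with $Q=3$ gives $\mu_2(5)=(28-1)/3=9$. The sphere $S(2,5)$ has nine vertices and no missing edge, so $D_2(6)=\binom92=36$, and $\mu_2(l)\ge36/3=12>10>1/\alpha$ for $l\ge6$. Apply Theorems \ref{thm:A} and~\ref{thm:B}.
\end{proof}

Say that (P) \emph{holds for $(m,d)$} if its conclusion holds w.h.p.\ for every $\alpha$ in the $d$-window. Say that it \emph{fails for $(m,d)$} if there is $\varepsilon>0$ such that for every $\alpha$ with $1/\binom{d+1}m<\alpha<1/\binom{d+1}m+\varepsilon$, w.h.p.\ $\operatorname{reg}(R/I_\Delta)\ge d+2$ and there are at least two extremal Betti numbers.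

\begin{theorem}\label{thm:D}
\begin{enumerate}
\item[(1)] Statement \textup{(P)} holds for $m=1$ and all $d$, for $d=m$ and all $m$, and for $(m,d)=(2,3)$.
\item[(2)] Statement \textup{(P)} fails for $m=2$, $d\ge4$; for $3\le m\le7$, $d\ge m+1$; and for $m\ge8$, $d\geq m+1$ whenever $r=d+2-m$ satisfies $r>m$ or $m\le r^2-r-1$, in particular for all $d\ge2m-2$.
\item[(3)] Let $c_m=m(m+1)^{1/m}/(m+1)$, so that $c_1=1$ and $c_m>1$ for $m\ge2$. For every $\varepsilon>0$ there is $d_0$ such that for $d\ge d_0$ and all $\alpha$ in the $d$-window, w.h.p.\ $|\operatorname{reg}(R/I_\Delta)/d-c_m|\le\varepsilon$. Hence for each $m\ge2$ and all large $d$ the conclusion of \textup{(P)} is false w.h.p.\ for every $\alpha$ in the $d$-window.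
\end{enumerate}
\end{theorem}

The classification of pairs $(m,d)$ is complete for $m\le7$. For $m\ge8$ we leave open the pairs with $r=d+2-m\ge3$ and $r^2-r-1<m$.

Section~\ref{sec:counter} disproves (P) with nothing but a second moment estimate. Sections \ref{sec:depth} and~\ref{sec:reg} prove Theorems \ref{thm:A} and~\ref{thm:B}. Sections \ref{sec:faces} and~\ref{sec:mu24} involve no probability and prove Theorem~\ref{thm:C}. Section~\ref{sec:compare} proves Theorem~\ref{thm:D}.

\section{A five-sphere on nine vertices}\label{sec:counter}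

Two lemmas say when a configuration of bounded size is absent from $H$ and when it is present.

\begin{lemma}\label{lem:absent}
Fix an integer $s\ge1$ and a real number $E$ with $\alpha E>s$. Then w.h.p.\ no $s$-subset $S$ of $[n]$ has $e(S)\ge E$.
\end{lemma}

\begin{proof}
Such a set contains $\lceil E\rceil$ members of $H$, chosen among its $\binom s{m+1}$ subsets of size $m+1$. The expected number of such sets is at most $n^s\,2^{\binom s{m+1}}p^{E}=O(n^{s-\alpha E})\to0$.
\end{proof}

So a fixed hypergraph $H_0$ does not occur in $H$ if some set $S$ of its vertices has $\alpha e_{H_0}(S)>|S|$. This is why $\rho_m$ is a maximum over all subsets. When the opposite inequality holds for all $S$, the hypergraph occurs, and it occurs as an \emph{induced} subhypergraph, because $p\to0$ makes the absence of a bounded number of sets almost free.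

\begin{lemma}\label{lem:present}
Let $H_0$ be a fixed $(m+1)$-graph on a set $V_0$ of $v$ vertices, with $e_0$ members, such that $\alpha\,e_{H_0}(S)<|S|$ for all nonempty $S\subseteq V_0$. Let $Y$ be the number of injections $\phi\colon V_0\to[n]$ that are isomorphisms from $H_0$ onto $H[\phi(V_0)]$. Then $\mathbb{E}Y\sim n^vp^{e_0}$, and w.h.p.\ $Y\ge\frac12\mathbb{E}Y>0$.
\end{lemma}

\begin{proof}
Let $A_\phi$ be the event that $\phi$ is such an isomorphism. Its probability is $\pi=p^{e_0}(1-p)^c$ with $c=\binom v{m+1}-e_0$. Since $p\to0$, we have $\pi\sim p^{e_0}$ and $\mathbb{E}Y\sim n^vp^{e_0}$.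

Consider a pair $(\phi,\psi)$, let $T=\phi(V_0)\cap\psi(V_0)$ and $S=\psi^{-1}(T)$. If $|T|\le m$, the two events depend on disjoint families of $(m+1)$-sets and are independent. Suppose $|T|\ge m+1$. The event $A_\psi$ requires the presence of the $e_0-e_{H_0}(S)$ sets $\psi(F)$ with $F\in H_0$, $F\not\subseteq S$. These sets are not contained in $\phi(V_0)$, so their presence is independent of $A_\phi$, and for large $n$
\[
P(A_\phi\cap A_\psi)\le\pi\,p^{e_0-e_{H_0}(S)}\le2\pi^2p^{-e_{H_0}(S)}.
\]
For given $S$ there are at most $n^v\cdot v^{|S|}\cdot n^{v-|S|}$ such pairs: choose $\phi$, then $\psi$ on $S$, then $\psi$ outside $S$. Therefore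
\[
\frac{\operatorname{Var}Y}{(\mathbb{E}Y)^2}=O\Bigl(\sum_{|S|\ge m+1}n^{-|S|}p^{-e_{H_0}(S)}\Bigr)=O\Bigl(\sum_{|S|\ge m+1}n^{\alpha e_{H_0}(S)-|S|}\Bigr)\to0 ,
\]
and Chebyshev's inequality finishes the proof.
\end{proof}

\begin{proposition}\label{prop:counter}
Let $m=2$, $d=4$ and $\frac1{10}<\alpha<\frac19$. Then w.h.p.\ $\beta_{3,9}(R/I_\Delta)\ne0$. Consequently $\operatorname{reg}(R/I_\Delta)\ge6>d+1$, some extremal Betti number differs from $\beta_{n-5,n}$, and \textup{(P)} is false.
\end{proposition}

\begin{proof}
The $4$-window is $\frac1{10}<\alpha<\frac16$, so $\alpha$ lies in it. Let $H_0$ consist of all triples on nine vertices except three pairwise disjoint triples $B_1,B_2,B_3$. It has $84-3=81=9\cdot9$ members. A set $S$ of size $s\le8$ has $e_{H_0}(S)\le\binom s3=\frac{(s-1)(s-2)}6\,s\le7s$. So $\alpha e_{H_0}(S)\le9\alpha|S|<|S|$ for all nonempty $S$, and by Lemma~\ref{lem:present} w.h.p.\ there is a $9$-set $W$ with $H[W]\cong H_0$. The faces of $X(H_0)$ are the sets that contain no $B_i$, so $\Delta[W]\cong\partial B_1*\partial B_2*\partial B_3=S(2,5)$, a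 join of three circles, which is a $5$-sphere. Theorem~\ref{thm:hochster} with $i+j=9$ and $j=6$ gives $\beta_{3,9}\neq0$. Hence the regularity is at least $6$, and the last nonzero entry of the last row is an extremal Betti number in a row of index at least $6$, whereas $\beta_{n-5,n}$ lies in row $5$.
\end{proof}

The numbers show the mechanism. To extend a face with five vertices to a $5$-face, a new vertex needs $\binom52=10$ triples, and $np^{10}\to0$. In the sphere each vertex lies in $\binom82-1=27$ triples, each triple is shared by three vertices, and the price per vertex is $np^{9}\to\infty$.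

\section{Depth}\label{sec:depth}

In this section $d\ge m\ge1$ and $\alpha$ lies in the $d$-window. We prove Theorem~\ref{thm:A}. The upper bound on the depth comes from one homology class of $\Delta$. The lower bound requires the vanishing of many homology groups.

\begin{theorem}[Hochster; see {\cite[Theorem 5.3.8]{BH}}]\label{thm:depth}
$\operatorname{depth}(R/I_\Delta)\ge\delta$ if and only if $\tilde H_i(\operatorname{lk}_\Delta\sigma)=0$ for all $\sigma\in\Delta$ and all $i<\delta-1-|\sigma|$.
\end{theorem}

Faces of $\Delta$ of dimension above $m$ are dependent random objects, and the homology of a link is hard to attack directly. Garland's method reduces the vanishing to a spectral property of graphs, and these graphs will turn out to be Erd\H{o}s--R\'enyi graphs. For a graph without isolated vertices, with adjacency matrix $A$ and diagonal degree matrix $\mathcal{D}$, the \emph{normalized Laplacian} is $I-\mathcal{D}^{-1/2}A\mathcal{D}^{-1/2}$. Its smallest eigenvalue is $0$; we write $\lambda_2$ for the second smallest, which is positive if and only if the graph is connected.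 A complex is \emph{pure} of dimension $j$ if all its maximal faces have $j+1$ vertices.

\begin{theorem}[Garland; Ballmann--\'Swi\c{a}tkowski {\cite[Theorem 2.5]{BS}}]\label{thm:garland}
Let $j\ge2$ and let $K$ be pure of dimension $j$. Suppose that for each $(j-2)$-face $\tau$ the graph $\operatorname{lk}_K\tau$ is connected and has $\lambda_2>1-\frac1j$. Then $H^{j-1}(K;\mathbb{Q})=0$.
\end{theorem}

This is the point at which rational coefficients are needed. We also use two tail bounds. The Chernoff bound states that a binomial variable $Z$ satisfies $P(Z\le\frac12\mathbb{E}Z)\le e^{-\mathbb{E}Z/8}$. The matrix Bernstein inequality \cite[Theorem 1.4]{Tropp} states that for independent mean-zero symmetric $N\times N$ matrices $Z_i$ with operator norms $\|Z_i\|\le1$ and $\|\sum\mathbb{E}Z_i^2\|\le\nu$,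
\begin{equation}\label{eq:bernstein}
P\Bigl(\bigl\|\textstyle\sum Z_i\bigr\|\ge\theta\Bigr)\le2N\exp\Bigl(-\frac{\theta^2/2}{\nu+\theta/3}\Bigr).
\end{equation}

\begin{lemma}\label{lem:links}
W.h.p.\ the following hold.
\begin{enumerate}
\item[(a)] Every face of $\Delta$ with at most $d$ vertices is properly contained in another face.
\item[(b)] For every face $\sigma$ with $|\sigma|\le d-1$, the $1$-skeleton of $\operatorname{lk}_\Delta\sigma$ is a connected graph with $\lambda_2>1-\frac1{d+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\varepsilon=1-\alpha\binom dm$, which is positive by the upper end of the window. To avoid conditioning on $\sigma\in\Delta$, we define a graph for every set $\sigma\subseteq[n]$ of size $s\le d$. Let $U_\sigma$ be the set of $u\notin\sigma$ with $\{u\}\cup\tau\in H$ for all $m$-subsets $\tau$ of $\sigma$. Let $G_\sigma$ be the graph on $U_\sigma$ in which $uw$ is an edge if $\{u,w\}\cup\eta\in H$ for all $(m-1)$-subsets $\eta$ of $\sigma$. If $\sigma\in\Delta$, then $G_\sigma$ is the $1$-skeleton of $\operatorname{lk}_\Delta\sigma$: sort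 the $(m+1)$-subsets of $\sigma\cup\{u\}$ and of $\sigma\cup\{u,w\}$ by the number of their points outside $\sigma$.

Each $u\notin\sigma$ lies in $U_\sigma$ independently with probability $p^{\binom sm}$. The set $U_\sigma$ depends on $(m+1)$-sets with one point outside $\sigma$; the edge conditions depend on $(m+1)$-sets with two points outside $\sigma$, and different pairs $uw$ involve different sets. Hence, given $U_\sigma$ with $N=|U_\sigma|$, the graph $G_\sigma$ has the distribution $G(N,q)$ with $q=p^{\binom s{m-1}}$.

By the Chernoff bound, for large $n$,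
\begin{equation}\label{eq:N}
N\ge\tfrac12(n-s)p^{\binom sm}\ge\tfrac13n^{1-\alpha\binom sm}\ge\tfrac13n^\varepsilon
\end{equation}
except with probability $e^{-\Omega(n^\varepsilon)}$. There are $O(n^d)$ sets $\sigma$, so w.h.p.\ \eqref{eq:N} holds for all of them. In particular every $U_\sigma$ is nonempty, which is (a).

Now let $s\le d-1$ and condition on a set $U_\sigma$ that satisfies \eqref{eq:N}. By Pascal's rule $Nq\ge\frac13n^{1-\alpha\binom{s+1}m}\ge\frac13n^\varepsilon$. Each degree of $G_\sigma$ is binomial with mean $(N-1)q$, so all degrees are at least $\frac12(N-1)q\ge\frac13Nq$ except with probability $Ne^{-(N-1)q/8}$. Write the adjacency matrix as $A=(a_{uw})$ and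
\[
A-\mathbb{E}A=\sum_{u<w}Z_{uw},\qquad Z_{uw}=(a_{uw}-q)(E_{uw}+E_{wu}),
\]
with matrix units $E_{uw}$. Then $\|Z_{uw}\|\le1$ and $Z_{uw}^2=(a_{uw}-q)^2(E_{uu}+E_{ww})$, so $\sum\mathbb{E}Z_{uw}^2=(N-1)q(1-q)I$. Apply \eqref{eq:bernstein} with $\nu=Nq$ and $\theta=(Nq)^{2/3}\le Nq$. The exponent is at least $\theta^2/(\frac83Nq)=\frac38(Nq)^{1/3}$ in absolute value, so $\|A-\mathbb{E}A\|\le(Nq)^{2/3}$ except with probability $2Ne^{-\frac38(Nq)^{1/3}}$. As $N\le n$ and $Nq\ge\frac13n^\varepsilon$, both failure probabilities are smaller than any negative power of $n$, and w.h.p.\ both events occur for all $\sigma$.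

On these events we bound the second largest eigenvalue of $\mathcal{D}^{-1/2}A\mathcal{D}^{-1/2}$. By the Courant--Fischer theorem it is at most the maximum of the Rayleigh quotient over any hyperplane, and we choose the hyperplane adapted to $\mathbb{E}A=q(\mathbf{1}\mathbf{1}^T-I)$. Let $y\perp\mathcal{D}^{-1/2}\mathbf{1}$ and $x=\mathcal{D}^{-1/2}y$. Then $x\perp\mathbf{1}$ and $|x|^2\le3|y|^2/(Nq)$, so
\[
y^T\mathcal{D}^{-1/2}A\mathcal{D}^{-1/2}y=x^T(A-\mathbb{E}A)x-q|x|^2\le(Nq)^{2/3}|x|^2\le3(Nq)^{-1/3}|y|^2 .
\]
Hence $\lambda_2(G_\sigma)\ge1-3(Nq)^{-1/3}>1-\frac1{d+1}$ for large $n$, and $G_\sigma$ is connected because $\lambda_2>0$.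
\end{proof}

\begin{lemma}\label{lem:depthlower}
If \textup{(a)} and \textup{(b)} of Lemma~\ref{lem:links} hold, then $\operatorname{depth}(R/I_\Delta)\ge d+1$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:depth} we need $\tilde H_i(\operatorname{lk}\sigma)=0$ for $\sigma\in\Delta$ and $i\le d-1-|\sigma|$. For $i=-1$ this says that $\operatorname{lk}\sigma\ne\{\emptyset\}$ when $|\sigma|\le d$, which is (a). For $i=0$ it says that $\operatorname{lk}\sigma$ is connected when $|\sigma|\le d-1$, which is part of (b).

Let $i\ge1$ and $j=i+1$, so $2\le j\le d-|\sigma|$. Let $K$ be the $j$-skeleton of $\operatorname{lk}\sigma$. If $\tau\in\operatorname{lk}\sigma$ and $|\tau|\le j$, then $|\sigma\cup\tau|\le d$, and by (a) the face $\tau$ extends to a larger face of $\operatorname{lk}\sigma$. So $K$ is pure of dimension $j$. If $\tau$ is a $(j-2)$-face of $K$, then $\operatorname{lk}_K\tau$ is the $1$-skeleton of $\operatorname{lk}_\Delta(\sigma\cup\tau)$ and $|\sigma\cup\tau|=|\sigma|+j-1\le d-1$. By (b) it is connected with $\lambda_2>1-\frac1{d+1}>1-\frac1j$. Theorem~\ref{thm:garland}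 gives $H^{i}(K;\mathbb{Q})=0$. Homology and cohomology over $\mathbb{Q}$ have the same dimension, and $\tilde H_i$ depends only on the $(i+1)$-skeleton, so $\tilde H_i(\operatorname{lk}\sigma)=0$.
\end{proof}

\begin{lemma}\label{lem:Hd}
W.h.p.\ $\tilde H_d(\Delta)\neq0$.
\end{lemma}

\begin{proof}
The space of $d$-cycles has dimension at least $f_d-f_{d-1}$ and the space of $d$-boundaries has dimension at most $f_{d+1}$, so $\dim\tilde H_d(\Delta)\ge f_d-f_{d-1}-f_{d+1}$. Let $H_0$ be the complete $(m+1)$-graph on $d+1$ vertices. By \eqref{eq:dens}, $e_{H_0}(S)/|S|\le\binom dm/(m+1)<1/\alpha$ for all nonempty $S$. In Lemma~\ref{lem:present} we have $Y=(d+1)!\,f_d$, so w.h.p.\ $f_d\ge\frac12\mathbb{E}f_d$. The two ends of the window give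
\[
\frac{\mathbb{E}f_{d+1}}{\mathbb{E}f_d}=O\bigl(n^{1-\alpha\binom{d+1}m}\bigr)\to0,\qquad\frac{\mathbb{E}f_{d-1}}{\mathbb{E}f_d}=O\bigl(n^{\alpha\binom dm-1}\bigr)\to0 .
\]
By Markov's inequality, w.h.p.\ $f_{d-1}+f_{d+1}<\frac12\mathbb{E}f_d\le f_d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Assume the conclusions of Lemmas \ref{lem:depthlower} and~\ref{lem:Hd}. Theorem~\ref{thm:hochster} with $W=[n]$ gives $\beta_{n-(d+1),n}\ne0$. So $\operatorname{reg}\ge d+1$ and $\operatorname{pd}\ge n-d-1$, that is, $\operatorname{depth}\le d+1$. Hence the depth is $d+1$ and $\operatorname{pd}=n-d-1$.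

Let $k\ge n-d-1$ and $l\ge d+1$ with $(k,l)\ne(n-d-1,d+1)$. Either $k>\operatorname{pd}$, or $k=n-d-1$ and $k+l>n$. In both cases $\beta_{k,k+l}=0$, so $\beta_{n-(d+1),n}$ is extremal. If $\operatorname{reg}=d+1$, every nonzero $\beta_{k,k+l}$ has $k\le n-d-1$ and $l\le d+1$, so the nonzero entry in position $(n-d-1,d+1)$ prevents any other entry from being extremal. If $\operatorname{reg}>d+1$, the last nonzero entry of the last row is a second extremal Betti number.
\end{proof}

\section{Regularity as an extremal problem}\label{sec:reg}

Theorem~\ref{thm:B} follows from a lower and an upper bound, which we state separately because Section~\ref{sec:compare} uses both.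

Members of $\mathcal{C}(m,k)$ may have missing faces of dimension less than $m$, as $S(m,k)$ does when $m\nmid k+1$, while induced subcomplexes of $\Delta$ have none. The larger class is the right one, since it is closed under taking links (Lemma~\ref{lem:closed}). The next lemma shows that nothing is lost.

\begin{lemma}\label{lem:fill}
Let $k\ge m$ and $K\in\mathcal{C}(m,k)$, and let $H_0$ be the set of $m$-faces of $K$, regarded as an $(m+1)$-graph on $V(K)$. Then $X(H_0)$ and $K$ have the same faces of dimension at least $m$, and $\tilde H_k(X(H_0))\ne0$.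
\end{lemma}

\begin{proof}
Every face of $K$ is a face of $X(H_0)$. Let $T\in X(H_0)$ with $|T|\ge m+1$, so all $(m+1)$-subsets of $T$ lie in $K$. If $T\notin K$, then $T$ contains a missing face of $K$. It has at most $m+1$ vertices and so lies in an $(m+1)$-subset of $T$, which is a face of $K$; this is absurd. As $k\ge m$, the two complexes have the same $k$-chains and $(k+1)$-chains, hence the same $k$-cycles and $k$-boundaries.
\end{proof}

\begin{proposition}\label{prop:lower}
If $l\ge m$ and $\alpha\mu_m(l)<1$, then w.h.p.\ $\operatorname{reg}(R/I_\Delta)\ge l+1$.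
\end{proposition}

\begin{proof}
Choose $K\in\mathcal{C}(m,l)$ with $\alpha\rho_m(K)<1$, and let $H_0$ be as in Lemma~\ref{lem:fill}. Then $\alpha e_{H_0}(S)=\alpha f_m(K[S])<|S|$ for all nonempty $S$. By Lemma~\ref{lem:present}, w.h.p.\ some $W$ has $\Delta[W]\cong X(H_0)$, so $\tilde H_l(\Delta[W])\neq0$. Apply \eqref{eq:reg}.
\end{proof}

For the upper bound we must exclude homology in $\Delta[W]$ for all $2^n$ sets $W$, while Lemma~\ref{lem:absent} handles only sets of bounded size. The bridge is strong connectivity: a nonzero class can be represented on a family of faces connected through codimension-one faces, and above dimension $d$ such families are bounded. This is where the lower end of the window is used.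

\begin{proposition}\label{prop:upper}
Let $\alpha$ lie in the $d$-window, and let $k\ge d+1$ be such that $\alpha\mu_m(l)>1$ for all $l\ge k$. Then w.h.p.\ $\operatorname{reg}(R/I_\Delta)\le k$.
\end{proposition}

\begin{proof}
By \eqref{eq:reg} it suffices to show that w.h.p.\ $\tilde H_l(\Delta[W])=0$ for all $W$ and all $l\ge k$. Choose $j_0$ with $\alpha\binom{j_0+1}{m+1}>j_0+1$, which is possible by \eqref{eq:dens}. By Lemma~\ref{lem:absent}, w.h.p.\ $\Delta$ has no face with $j_0+1$ vertices. So only the finitely many $l$ with $k\le l<j_0$ matter, and we fix one of them.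

Since $\alpha\binom lm\ge\alpha\binom{d+1}m>1$, there is an integer $b\ge0$ with $\alpha E_0>s_0$, where
\[
s_0=l+1+b,\qquad E_0=\binom{l+1}{m+1}+b\binom lm .
\]
By Lemma~\ref{lem:absent}, w.h.p.
\begin{enumerate}
\item[(i)] no set $S$ of size $s_0$ has $e(S)\ge E_0$, and
\item[(ii)] no nonempty set $S$ of size less than $s_0$ has $e(S)\ge\mu_m(l)|S|$.
\end{enumerate}
Assume (i) and (ii), and suppose that $z$ is an $l$-cycle of $\Delta[W]$ that is not a boundary. Call two $l$-faces in the support of $z$ adjacent if they share $l$ vertices, and split $z=z_1+\dots+z_h$ along the connected components of this relation. The boundaries $\partial z_i$ involve pairwise disjoint sets of $(l-1)$-faces and sum to zero, so each $z_i$ is a cycle. One of them, $z'$, is not a boundary in $\Delta[W]$. Let $V'$ be the set of vertices of the faces in its support.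

Order the faces of $z'$ so that each face after the first is adjacent to an earlier one. The first face has $l+1$ vertices and contains $\binom{l+1}{m+1}$ members of $H$. Each later face $F$ brings at most one new vertex $x$, and with it the $\binom lm$ members $\{x\}\cup\tau$ of $H$, where $\tau$ is an $m$-subset of $F\setminus x$. These were not counted before, since they contain $x$. If $|V'|\ge s_0$, then at the moment when $s_0$ vertices have been seen they span at least $E_0$ members of $H$, contrary to (i). So $|V'|<s_0$.

The cycle $z'$ lies in $\Delta[V']$ and does not bound there, because $\Delta[V']\subseteq\Delta[W]$. The missing faces of $\Delta[V']$ have dimension $m$. So $\Delta[V']\in\mathcal{C}(m,l)$ and $\rho_m(\Delta[V'])\ge\mu_m(l)$: some nonempty $S\subseteq V'$ has $e(S)\ge\mu_m(l)|S|$, contrary to (ii).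
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Since $\mu_m(l)\to\infty$, the maximum in the statement is taken over a finite set; call it $L$. If $L=d$, then $\operatorname{reg}\ge L+1$ w.h.p.\ by Theorem~\ref{thm:A}, and if $L>d$, by Proposition~\ref{prop:lower}. For $l\ge L+1$ the number $\alpha\mu_m(l)$ is neither less than nor equal to $1$, so Proposition~\ref{prop:upper} with $k=L+1$ gives $\operatorname{reg}\le L+1$ w.h.p.
\end{proof}

The hypothesis $\alpha\mu_m(l)\ne1$ is needed because Lemmas \ref{lem:absent} and~\ref{lem:present} both require strict inequalities.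

\section{Face numbers of complexes with small missing faces}\label{sec:faces}

To bound $\mu_m(k)$ from below we count the $m$-faces through each vertex, that is, the $(m-1)$-faces of its link. The plan is to show that links in a minimal member of $\mathcal{C}(m,k)$ are again members of such classes, and that $S(m,k)$ has the fewest faces of each dimension in $\mathcal{C}(m,k)$.

\subsection{Deleting a face}

For a nonempty face $\sigma$ of $K$, let $K\setminus\sigma$ be the subcomplex of faces that do not contain $\sigma$. For a vertex $v$ this is $K-v=K[V(K)\setminus v]$. For oriented simplices $\sigma,\tau$ with disjoint vertex sets, $\sigma*\tau$ denotes their concatenation, extended bilinearly to chains; then $\partial(\sigma*\tau)=\partial\sigma*\tau+(-1)^{|\sigma|}\sigma*\partial\tau$.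

\begin{lemma}\label{lem:les}
For a nonempty face $\sigma$ of $K$ and every $k$ there is an exact sequence
\[
\tilde H_k(K\setminus\sigma)\to\tilde H_k(K)\to\tilde H_{k-|\sigma|}(\operatorname{lk}_K\sigma)\xrightarrow{\ \delta\ }\tilde H_{k-1}(K\setminus\sigma),\qquad\delta[z]=[\partial\sigma*z].
\]
If $\sigma$ is a vertex, $\delta$ is induced by the inclusion $\operatorname{lk}_Kv\subseteq K-v$.
\end{lemma}

\begin{proof}
The quotient of the augmented chain complex of $K$ by that of $K\setminus\sigma$ has the basis $\sigma*\tau$, $\tau\in\operatorname{lk}_K\sigma$, and in it $\partial(\sigma*\tau)=(-1)^{|\sigma|}\sigma*\partial\tau$. So the quotient is the chain complex of $\operatorname{lk}_K\sigma$, shifted by $|\sigma|$, up to the sign of the differential. Take the long exact sequence. The connecting map sends the class of a cycle $z$ to that of $\partial(\sigma*z)=\partial\sigma*z$. For a vertex, $\partial v$ is the empty simplex and $\partial v*z=z$.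
\end{proof}

\begin{lemma}\label{lem:closed}
Suppose all missing faces of $K$ have dimension at most $m$. Then the same holds for
\textup{(i)} every induced subcomplex of $K$,
\textup{(ii)} the link of every face of $K$, and
\textup{(iii)} $K\setminus\sigma$ for every face $\sigma$ with $1\le|\sigma|\le m+1$.
\end{lemma}

\begin{proof}
(i) A missing face of $K[S]$ is a missing face of $K$.

(ii) Since $\operatorname{lk}_K(\sigma\cup v)=\operatorname{lk}_{\operatorname{lk}_K\sigma}v$, it suffices to treat a vertex $v$. Let $\tau$ be a missing face of $\operatorname{lk}v$. If $\tau\notin K$, then $\tau$ is a missing face of $K$, as its proper subsets lie in $\operatorname{lk}v\subseteq K$. If $\tau\in K$, then $\tau\cup v\notin K$, while each proper subset of $\tau\cup v$ is a subset of $\tau$ or of $\tau'\cup v$ with $\tau'\subsetneq\tau$, hence a face; so $\tau\cup v$ is a missing face of $K$. In both cases $|\tau|\le m+1$.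

(iii) Let $\tau$ be a missing face of $K\setminus\sigma$. If $\tau\notin K$, it is a missing face of $K$. If $\tau\in K$, then $\tau\supseteq\sigma$, and minimality forces $\tau=\sigma$.
\end{proof}

\begin{corollary}\label{cor:vertexlink}
Let $K\in\mathcal{C}(m,k)$ and let $\sigma$ be a nonempty face with $\tilde H_k(K\setminus\sigma)=0$. Then $\operatorname{lk}_K\sigma\in\mathcal{C}(m,k-|\sigma|)$. In particular, if $S\subseteq V(K)$ is inclusion-minimal with $\tilde H_k(K[S])\ne0$, then $\operatorname{lk}_{K[S]}v\in\mathcal{C}(m,k-1)$ for all $v\in S$.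
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:les}, $\tilde H_k(K)\ne0$ injects into $\tilde H_{k-|\sigma|}(\operatorname{lk}\sigma)$. Use Lemma~\ref{lem:closed}.
\end{proof}

\subsection{The spheres $S(m,k)$ minimize all face numbers}

Let $f(K)=\sum_{\sigma\in K}t^{|\sigma|}$, so that the coefficient $[t^j]f(K)$ is $f_{j-1}(K)$ and $f(K*L)=f(K)f(L)$. Inequalities between polynomials are coefficientwise; they may be multiplied by polynomials with nonnegative coefficients. Put
\[
\varphi_s=(1+t)^{s+1}-t^{s+1}\qquad(s\ge0).
\]
Then $\varphi_0=1$, $\varphi_s=f(\partial B)$ for $|B|=s+1$, and $f(S(m,k))=\varphi_m^q\varphi_r$ for $k+1=qm+r$, $0\le r<m$. The next lemma says that among joins of boundaries of simplices of dimension at most $m$, the most unbalanced one is smallest.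

\begin{lemma}\label{lem:phi}
\begin{enumerate}
\item[(i)] $\varphi_{s+1}=(1+t)\varphi_s+t^{s+1}\ge\varphi_s$.
\item[(ii)] For $a\ge b\ge1$: $\varphi_a\varphi_b-\varphi_{a+1}\varphi_{b-1}=(t(1+t))^b\varphi_{a-b}\ge0$.
\item[(iii)] If $s_1,\dots,s_h\in\{1,\dots,m\}$ have sum $k+1$, then $\prod_i\varphi_{s_i}\ge f(S(m,k))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $(1+t)\varphi_s=(1+t)^{s+2}-t^{s+1}-t^{s+2}$.

(ii) Let $x=1+t$ and $y=t$, so $\varphi_s=x^{s+1}-y^{s+1}$ and $x-y=1$. The pure powers $x^{a+b+2}$ and $y^{a+b+2}$ cancel, and the difference equals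
\begin{align*}
x^{a+2}y^b+y^{a+2}x^b-x^{a+1}y^{b+1}-y^{a+1}x^{b+1}
&=x^{a+1}y^b(x-y)-y^{a+1}x^b(x-y)\\
&=x^by^b\bigl(x^{a+1-b}-y^{a+1-b}\bigr).
\end{align*}

(iii) While there are two parts $b\le a<m$, replace them by $a+1$ and $b-1$, and drop a part equal to $0$. By (ii) the product does not increase. The sum of the squares of the parts increases, so the process stops. At the end at most one part is less than $m$, and the product is $\varphi_m^q\varphi_r$.
\end{proof}

The following lemma is essentially due to Nevo \cite{Nevo}; we include a proof.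

\begin{lemma}\label{lem:nevo}
If $k\ge-1$ and $K\in\mathcal{C}(m,k)$, then $f(K)\ge f(S(m,k))$.
\end{lemma}

\begin{proof}
We use induction on $k$. For $k=-1$ the condition $\tilde H_{-1}(K)\ne0$ forces $K=\{\emptyset\}$. Let $k\ge0$. Passing to a subcomplex only lowers $f$, so we may assume that no proper subcomplex of $K$, induced or not, belongs to $\mathcal{C}(m,k)$.

Let $\sigma$ be a face with $1\le|\sigma|\le m+1$. By Lemma~\ref{lem:closed}(iii) the missing faces of $K\setminus\sigma$ have dimension at most $m$, so minimality gives $\tilde H_k(K\setminus\sigma)=0$. By Corollary~\ref{cor:vertexlink},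
\begin{equation}\label{eq:linkclass}
\operatorname{lk}\sigma\in\mathcal{C}(m,k-|\sigma|)\qquad\text{for every face $\sigma$ with }1\le|\sigma|\le m+1 .
\end{equation}

In $S(m,k)$ a block $B$ splits off as a join factor $\partial B$. In $K$ a missing face plays the part of the block. Since $\tilde H_k(K)\ne0$ with $k\ge0$, the complex $K$ is not a full simplex, so it has a missing face $\tau$, with $|\tau|=s+1$ and $1\le s\le m$. Let $\sigma\subseteq\tau$ with $|\sigma|=s$. Then $\sigma\in K$, and \eqref{eq:linkclass} shows that $k-s\ge-1$ and, by induction, $f(\operatorname{lk}\sigma)\ge f(S(m,k-s))$. No vertex of $\tau$ lies in $\operatorname{lk}\sigma$: the vertices of $\sigma$ by definition, and the remaining one because $\tau\notin K$.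

Sort the faces $F$ of $K$ by $\eta=F\cap\tau$, a proper subset of $\tau$. Given $\eta\subsetneq\tau$, choose $\sigma$ as above with $\eta\subseteq\sigma$. For each $G\in\operatorname{lk}\sigma$ the set $F=\eta\cup G$ is a face of $K$ with $F\cap\tau=\eta$. Therefore
\[
f(K)\ge\sum_{\eta\subsetneq\tau}t^{|\eta|}f(S(m,k-s))=\varphi_s\,f(S(m,k-s)).
\]
The right side is a product of polynomials $\varphi_{s_i}$ with $1\le s_i\le m$ and $\sum s_i=s+(k-s+1)=k+1$. Lemma~\ref{lem:phi}(iii) completes the induction.
\end{proof}

The bound on missing faces cannot be dropped: for $k\ge m$ the boundary of a $(k+1)$-simplex has $k+2$ vertices, fewer than the $k+1+\lceil(k+1)/m\rceil$ vertices of $S(m,k)$.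

\subsection{The degree bound}

\begin{proof}[Proof of Theorem~\ref{thm:C}, except $\mu_2(4)=6$]
Write $k=qm+r$ with $0\le r<m$, so $D_m(k)=[t^m]\varphi_m^q\varphi_r$. Passing from $k$ to $k+1$ replaces $\varphi_r$ by $\varphi_{r+1}$, also when $r+1=m$. So $D_m$ is nondecreasing by Lemma~\ref{lem:phi}(i).

Let $K\in\mathcal{C}(m,k)$ and let $S\subseteq V(K)$ be minimal with $\tilde H_k(K[S])\ne0$; it is nonempty. By Corollary~\ref{cor:vertexlink} and Lemma~\ref{lem:nevo}, $f_{m-1}(\operatorname{lk}_{K[S]}v)\ge D_m(k)$ for all $v\in S$. Each $m$-face has $m+1$ vertices, so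
\[
(m+1)f_m(K[S])=\sum_{v\in S}f_{m-1}(\operatorname{lk}_{K[S]}v)\ge|S|\,D_m(k),
\]
and $\rho_m(K)\ge D_m(k)/(m+1)$.

Let $k+1=Qm$. Then $S(m,k)$ has $Q$ blocks of size $m+1$ and $v=Q(m+1)$ vertices. The link of a vertex is obtained by shrinking its block to size $m$ (for $m=1$, by deleting the block). Since $k=(Q-1)m+(m-1)$, this link is $S(m,k-1)$. So $D_m(k)$ is the number of $m$-faces through a given vertex. The only $(m+1)$-set through the vertex that is not a face is its own block, so $D_m(k)=\binom{v-1}m-1$, and the whole vertex set has density $D_m(k)/(m+1)$. By \eqref{eq:dens} a proper subset has density at most $\binom{v-2}m/(m+1)$, and $\binom{v-2}m=\binom{v-1}m-\binom{v-2}{m-1}\le\binom{v-1}m-1$. Hence $\rho_m(S(m,k))=D_m(k)/(m+1)$, which matches the lower bound.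
\end{proof}

\section{The value $\mu_2(4)=6$}\label{sec:mu24}

The pair $(m,d)=(2,3)$ requires $\mu_2(4)\ge\binom42=6$, and the degree bound gives less: $S(2,3)$ has six vertices and no missing edge, so $D_2(4)/3=15/3=5$. The sphere $S(2,4)$, with blocks of sizes $3,3,2$, shows the difficulty. The two vertices of the small block have link $S(2,3)$ and lie in $15$ triangles. The other six have a link with blocks of sizes $2,3,2$ and lie in $\binom72-2=19$ triangles. The average is $(2\cdot15+6\cdot19)/8=18$, so the vertex set has density $6$. Proper subsets have density at most $\binom62/3=5$ by \eqref{eq:dens}, and $\mu_2(4)\le6$.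

So vertices of degree below $18$ do occur. We show that the link of such a vertex is essentially $S(2,3)$, and we remove the vertex by a flip. By Lemma~\ref{lem:fill} with $m=2$, $k=4$, the bound $\mu_2(4)\ge6$ follows from the next proposition. We write $abc$ for $\{a,b,c\}$, and $\partial(abc)$ both for the boundary complex and for the boundary cycle of the oriented triangle. We use combinatorial Alexander duality: if $\Gamma$ is a complex with vertex set $U$, $|U|=u$, and $U\notin\Gamma$, then $\Gamma^\vee=\{F\subseteq U:U\setminus F\notin\Gamma\}$ is a complex whose maximal faces are the complements of the missing faces of $\Gamma$, and $\tilde H_i(\Gamma)\cong\tilde H^{u-i-3}(\Gamma^\vee)$.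

\begin{proposition}\label{prop:mu24}
If $H$ is a $3$-graph on a finite set $V$ with $\tilde H_4(X(H))\ne0$, then some nonempty $S\subseteq V$ has $e_H(S)\ge6|S|$.
\end{proposition}

\begin{proof}
We use induction on $|V|$; for $|V|\le4$ there is nothing to prove. Let $K=X(H)$. If $\tilde H_4(K-u)\ne0$ for some $u$, apply the induction hypothesis to $H[V\setminus u]$. So assume $\tilde H_4(K-u)=0$ for all $u$. By Corollary~\ref{cor:vertexlink}, $\operatorname{lk}_Ku\in\mathcal{C}(2,3)$ for all $u$. The edges of $\operatorname{lk}_Ku$ correspond to the triples of $H$ through $u$. If every link has at least $18$ edges, then $3e_H(V)\ge18|V|$ and $S=V$ works. So let $v$ be a vertex whose link $L=\operatorname{lk}_Kv$ has at most $17$ edges.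

\medskip\noindent\emph{Step 1: the link of $v$.}
Let $U\subseteq V(L)$ be minimal with $\tilde H_3(L[U])\ne0$. By Corollary~\ref{cor:vertexlink} the vertex links of $L[U]$ belong to $\mathcal{C}(2,2)$, and by Lemma~\ref{lem:nevo} they have at least $f_0(S(2,2))=3+2=5$ vertices. So all degrees in the graph of $L[U]$ are at least $5$. If $|U|\ge7$, there are at least $35/2>17$ edges. Hence $|U|=6$, the graph of $L[U]$ is complete, and all missing faces of $L[U]$ are triples.

By Alexander duality with $u=6$, $i=3$, we have $\tilde H^0(L[U]^\vee)\ne0$, so $L[U]^\vee$ is disconnected. Its maximal faces are triples in $U$. Two of them lie in different components; they are disjoint and cover $U$. Any third triple in $U$ meets both and would connect them. So $L[U]^\vee$ has exactly two maximal faces, and we can write $U=\{a,b,c,d,e,f\}$ with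
\[
\Sigma:=L[U]=\partial(abc)*\partial(def).
\]
We record the consequences for $H$:
\begin{enumerate}
\item[(H1)] $vxy\in H$ for all distinct $x,y\in U$, since $xy\in L$;
\item[(H2)] all triples in $U$ other than $abc$ and $def$ are in $H$, since they are faces of $L\subseteq K$;
\item[(H3)] $abc,def\notin H$: if $abc\in H$, then $vabc\in K$ by (H1), so $abc\in L$, which is false; the same argument applies to $def$.
\end{enumerate}

The complex $L$ has at most $17-15=2$ edges not contained in $U$. A vertex of a $3$-face lies on three of its edges, so every $3$-face of $L$ lies in $U$; then so does every larger face, and $\Sigma$ has dimension $3$. Hence $\tilde H_3(L)=\tilde H_3(\Sigma)$ is one-dimensional, spanned by the class of the cycle $\zeta=\partial(abc)*\partial(def)$. By Lemma~\ref{lem:les} and $\tilde H_4(K-v)=0$, the nonzero space $\tilde H_4(K)$ embeds in the kernel of $\tilde H_3(L)\to\tilde H_3(K-v)$. So this map is zero: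
\begin{equation}\label{eq:zeta}
[\zeta]=0\quad\text{in }\tilde H_3(K-v).
\end{equation}

\medskip\noindent\emph{Step 2: the flip.}
The cycle $\zeta$ bounds the cone $v*\zeta$. It would also bound the chain $abc*\partial(def)$, which avoids $v$, if the triple $abc$ were available. So we delete $v$ and add $abc$. Let $H'=H[V\setminus v]\cup\{abc\}$, $K'=X(H')$ and $M=\operatorname{lk}_{K'}(abc)$. By (H3), the faces of $K'$ that do not contain $abc$ are exactly the faces of $K-v$, that is, $K'\setminus abc=K-v$. Lemma~\ref{lem:les} gives the exact sequence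
\[
\tilde H_4(K')\to\tilde H_1(M)\xrightarrow{\ \delta\ }\tilde H_3(K-v),\qquad\delta[z]=[\partial(abc)*z].
\]
By (H2) all triples in $abcde$, $abcdf$ and $abcef$ belong to $H'$, so the three edges of $def$ lie in $M$. Also $def\notin M$, because $def\notin H'$. The class $[\partial(def)]\in\tilde H_1(M)$ satisfies $\delta[\partial(def)]=[\zeta]=0$ by \eqref{eq:zeta}.

\medskip\noindent\emph{Case 1: $[\partial(def)]\neq0$ in $\tilde H_1(M)$.}
Then $\ker\delta\ne0$, so $\tilde H_4(K')\ne0$. By induction there is a nonempty $S'\subseteq V\setminus v$ with $e_{H'}(S')\ge6|S'|$. If $abc\not\subseteq S'$, then $e_H(S')=e_{H'}(S')$ and we are done. Otherwise $e_H(S')\ge6|S'|-1$, and we recover the lost triple by adding vertices of $U\cup\{v\}$. By (H1) and (H2), every triple in $U\cup\{v\}$ other than $abc$ and $def$ is in $H$. We never add a vertex that completes $def$, so a vertex added to a set that already contains $i$ vertices of $U\cup\{v\}$ brings at least $\binom i2$ new triples. Let $j=|S'\cap def|$; then $S'$ contains $3+j$ vertices of $U$.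
\begin{itemize}
\item $j=3$: add $v$. The total is at least $6|S'|-1+15\ge6(|S'|+1)$.
\item $j=2$: add $v$. The total is at least $6|S'|-1+10\ge6(|S'|+1)$.
\item $j=1$, say $d\in S'$: add $v$, then $e$. The total is at least $6|S'|-1+6+10\ge6(|S'|+2)$.
\item $j=0$: add $v$, $d$, $e$ in turn. The total is at least $6|S'|-1+3+6+10=6(|S'|+3)$.
\end{itemize}

\medskip\noindent\emph{Case 2: $[\partial(def)]=0$ in $\tilde H_1(M)$.}
Now the flip may destroy the homology, but $M$ is rich enough to give a dense set directly. Write $\partial(def)=\partial\gamma$ with a $2$-chain $\gamma$ of $M$. Then $z=def-\gamma$ is a $2$-cycle, and $def$ is in its support because $def\notin M$. Let the support of $z$ have $g_0$ vertices, $g_1$ edges and $g_2$ triangles. Since $\partial z=0$, every edge lies in at least two triangles, so $3g_2\ge2g_1$. A vertex $x$ lies in a triangle $xyw$, the edge $xy$ lies in a second triangle $xyw'$, and so $x$ lies on the three edges $xy,xw,xw'$. Hence $g_0\ge4$, $g_1\ge\frac32g_0$ and $g_2\ge\frac23g_1\ge g_0$.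

All vertices and edges of the support, and all its triangles except $def$, are faces of $M$. A face $F$ of $M$ is disjoint from $\{v,a,b,c\}$, and all triples in $F\cup abc$ other than $abc$ are in $H$. Let $S$ be the union of $\{v,a,b,c\}$ with the vertices of $z$, so $|S|=g_0+4$ and $U\subseteq S$. The set $S$ contains the following pairwise distinct triples of $H$: a vertex of $z$ with two of $a,b,c$ ($3g_0$ triples); an edge of $z$ with one of $a,b,c$ ($3g_1$ triples); the triangles of $z$ other than $def$ ($g_2-1$ triples); and the $15$ triples of (H1). Therefore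
\[
e_H(S)\ge3g_0+\tfrac92g_0+g_0+14=6(g_0+4)+\bigl(\tfrac52g_0-10\bigr)\ge6|S|.\qedhere
\]
\end{proof}

This completes the proof of Theorem~\ref{thm:C}.

\section{Comparing the thresholds}\label{sec:compare}

We prove Theorem~\ref{thm:D}. By Theorem~\ref{thm:A}, the conclusion of (P) holds w.h.p.\ if and only if $\operatorname{reg}\le d+1$ w.h.p., and $\operatorname{reg}\ge d+2$ w.h.p.\ implies that w.h.p.\ there are at least two extremal Betti numbers.

\subsection{Pairs for which the statement holds}

In the $d$-window $1/\alpha<\binom{d+1}m$. So by Proposition~\ref{prop:upper} with $k=d+1$ it suffices to check that $\mu_m(l)\ge\binom{d+1}m$ for all $l\ge d+1$. We use Theorem~\ref{thm:C}.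

For $m=1$ we have $\mu_1(l)=l\ge d+1$.

For $d=m$ we have $f(S(m,m))=\varphi_m\varphi_1=\varphi_m\cdot(1+2t)$, so
\[
D_m(m+1)=\binom{m+1}m+2\binom{m+1}{m-1}=(m+1)+(m+1)m=(m+1)^2 .
\]
By monotonicity of $D_m$, $\mu_m(l)\ge m+1=\binom{m+1}m$ for all $l\ge m+1$.

For $(m,d)=(2,3)$ we have $\mu_2(4)=6=\binom42$. The sphere $S(2,4)$ has eight vertices and one missing edge, so $D_2(5)=28-1=27$ and $\mu_2(l)\ge9$ for $l\ge5$. This proves part (1).

\subsection{Pairs for which the statement fails}

Put $k=d+1$, $Q=\lceil(k+1)/m\rceil$ and $v=k+1+Q$, the number of vertices of $S(m,k)$. It suffices to show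
\begin{equation}\label{eq:goal}
\rho_m(S(m,k))<\binom km .
\end{equation}
Indeed, for $\alpha$ in the $d$-window with $1/\binom km<\alpha<1/\rho_m(S(m,k))$ we then have $\alpha\mu_m(k)<1$, and Proposition~\ref{prop:lower} gives $\operatorname{reg}\ge d+2$ w.h.p.

In most cases a crude estimate is enough. By \eqref{eq:dens} a proper subset of the vertex set has density at most $\binom{v-2}m/(m+1)<\binom{v-1}m/(m+1)$. The whole set has density strictly less than $\binom{v-1}m/(m+1)$, since a block of size $m+1$ is not a face. As $v-1=k+Q$, inequality \eqref{eq:goal} holds whenever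
\begin{equation}\label{eq:crit}
\gamma_m(k):=\frac{\binom{k+Q}m}{\binom km}=\prod_{i=1}^Q\frac{k+i}{k-m+i}\le m+1 .
\end{equation}
The product formula comes from $\binom{j}m/\binom{j-1}m=j/(j-m)$.

\medskip\noindent\emph{The case $m=2$, $k\ge5$.} Here \eqref{eq:crit} reads $(k+Q)(k+Q-1)\le3k(k-1)$. If $k=2Q-1$, then $Q\ge3$, and the inequality $(3Q-1)(3Q-2)\le3(2Q-1)(2Q-2)$ is equivalent to $3Q(Q-3)+4\ge0$. If $k=2Q-2$, then $Q\ge4$, and $(3Q-2)(3Q-3)\le3(2Q-2)(2Q-3)$ becomes, after division by $3(Q-1)$, the inequality $3Q-2\le4Q-6$, that is, $Q\ge4$.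

\medskip\noindent\emph{The case $m\ge3$, $Q=2$.} Let $d\ge m+1$ and $r=d+2-m=k+1-m$. Then $r\ge3$, and $Q=2$ means $r\le m$. Condition \eqref{eq:crit} reads $(m+r)(m+r+1)\le(m+1)r(r+1)$. Subtract $r(r+1)$ from both sides and divide by $m$: the condition becomes $m+2r+1\le r^2+r$, that is,
\[
m\le r^2-r-1 .
\]
This is the condition in the theorem. It holds for $r=m\ge3$, which is $d=2m-2$, because $m^2-2m-1\ge0$. It holds for $r=3$ when $m\le5$, and for $r\ge4$ when $m\le11$. For $m\le7$ only $r=3$, $m\in\{6,7\}$ remains, that is, $(m,k)=(6,8)$ and $(7,9)$.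

\medskip\noindent\emph{The case $m\ge3$, $Q\ge3$.} This is the range $r>m$. Since $k+1>(Q-1)m$, we have $k\ge(Q-1)m$. Each factor $1+m/(k-m+i)$ in \eqref{eq:crit} decreases with $k$, so
\[
\gamma_m(k)\le P(m,Q):=\prod_{i=1}^Q\frac{(Q-1)m+i}{(Q-2)m+i}<\Bigl(\frac{Q-1}{Q-2}\Bigr)^Q=:b(Q).
\]
The function $b$ is decreasing: with $x=Q-2$, the derivative of $(x+2)\log(1+\frac1x)$ is less than $\frac1x-\frac{x+2}{x(x+1)}<0$. Its first values are
\[
b(3)=8,\qquad b(4)=\tfrac{81}{16}<6,\qquad b(5)=\tfrac{1024}{243}<5,\qquad b(6)=\tfrac{15625}{4096}<4 .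
\]
So \eqref{eq:crit} holds for $m\ge7$; for $m\ge5$ if $Q\ge4$; for $m\ge4$ if $Q\ge5$; and for $m\geq3$ if $Q\ge6$. Seven pairs $(m,Q)$ remain. For $Q=3$ we have $P(m,3)=\frac{2(2m+1)(2m+3)}{(m+2)(m+3)}$, so
\[
P(4,3)=\tfrac{198}{42}<5,\qquad P(5,3)=\tfrac{286}{56}<6,\qquad P(6,3)=\tfrac{390}{72}<7 .
\]
Further
\[
P(4,4)=\tfrac{13\cdot14\cdot15\cdot16}{9\cdot10\cdot11\cdot12}=\tfrac{43680}{11880}<5,\quad P(3,4)=\tfrac{11\cdot12\cdot13}{7\cdot8\cdot9}=\tfrac{1716}{504}<4,\quad P(3,5)=\tfrac{15\cdot16\cdot17}{10\cdot11\cdot12}=\tfrac{4080}{1320}<4 .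
\]
For $(m,Q)=(3,3)$ we have $k\in\{6,7,8\}$, with $\gamma_3(7)=\binom{10}3/\binom73=\frac{120}{35}<4$ and $\gamma_3(8)=\binom{11}3/\binom83=\frac{165}{56}<4$. The pair $(m,k)=(3,6)$ remains.

\medskip\noindent\emph{Three remaining pairs.} Here the small block removes many $(m+1)$-sets, and we count the $m$-faces exactly. An $(m+1)$-set is a nonface if it is a block of size $m+1$ or contains the small block; these cases are disjoint, and a small block of size $s$ lies in $\binom{v-s}{m+1-s}$ sets of size $m+1$. The fifth column is the bound for proper subsets.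
\[
\begin{array}{c|c|c|c|c|c}
(m,k)&\text{blocks}&f_m&f_m/v&\binom{v-2}m/(m+1)&\binom km\\[2pt]\hline
(3,6)&4,4,2&\binom{10}4-2-\binom82=180&180/10=18&14&20\\[2pt]
(6,8)&7,4&\binom{11}7-1-\binom73=294&294/11<27&12&28\\[2pt]
(7,9)&8,4&\binom{12}8-1-\binom84=424&424/12<36&15&36
\end{array}
\]
In each row the fourth and fifth entries are less than the last, so \eqref{eq:goal} holds. All pairs listed in part (2) are now covered.

\subsection{Large $d$}

Fix $m$. Note that $c_m^{-m}=(1+\frac1m)^m/(m+1)$. So $c_1=1$, and $c_m>1$ for $m\ge2$ because $(1+\frac1m)^m<e<3\le m+1$. By Theorem~\ref{thm:C} and \eqref{eq:dens},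
\begin{equation}\label{eq:sandwich}
\frac{D_m(l)}{m+1}\le\mu_m(l)\le\rho_m(S(m,l))\le\frac1{m+1}\binom{l+\lceil(l+1)/m\rceil}m .
\end{equation}
Write $l=qm+r$ with $0\le r<m$. The sphere $S(m,l-1)$ has $l+\lceil l/m\rceil$ vertices. An $m$-set of vertices is a nonface only if it contains the block of size $r+1$, which exists when $1\le r\le m-1$; there are $O(l^{m-r-1})=O(l^{m-2})$ such sets. So $D_m(l)=\binom{l+\lceil l/m\rceil}m-O(l^{m-2})$, and as $l\to\infty$ both ends of \eqref{eq:sandwich} are
\[
(1+o(1))\frac{\bigl((1+\frac1m)\,l\bigr)^m}{(m+1)\,m!}=(1+o(1))\frac{(l/c_m)^m}{m!}.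
\]
In the $d$-window $\binom dm<1/\alpha<\binom{d+1}m$, so $1/\alpha=(1+o(1))d^m/m!$ as $d\to\infty$, uniformly in $\alpha$.

For $m=1$, part (1) gives $|\operatorname{reg}/d-1|=1/d$ w.h.p. Let $m\ge2$. It suffices to treat $0<\varepsilon<c_m-1$. Put $l_+=\lceil(c_m+\frac\varepsilon2)d\rceil$ and $l_-=\lfloor(c_m-\frac\varepsilon2)d\rfloor$. As $d\to\infty$, uniformly in $\alpha$,
\[
\alpha\,\frac{D_m(l_+)}{m+1}\to\Bigl(1+\frac\varepsilon{2c_m}\Bigr)^m>1,\qquad\alpha\mu_m(l_-)\to\Bigl(1-\frac\varepsilon{2c_m}\Bigr)^m<1 .
\]
Take $d_0$ so large that for $d\ge d_0$ the first quantity exceeds $1$, the second is below $1$, $l_-\ge d+1$, and $\frac\varepsilon2d\ge1$. By monotonicity of $D_m$ we have $\alpha\mu_m(l)\ge\alpha D_m(l_+)/(m+1)>1$ for all $l\ge l_+$, so Proposition~\ref{prop:upper} gives $\operatorname{reg}\le l_+\le(c_m+\varepsilon)d$ w.h.p. Proposition~\ref{prop:lower} gives $\operatorname{reg}\ge l_-+1\ge(c_m-\varepsilon)d$ w.h.p. Since $l_-+1\ge d+2$, the conclusion of (P) is false w.h.p.\ for every $\alpha$ in the window. This proves part (3) and completes the proof of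 Theorem~\ref{thm:D}.

\begin{thebibliography}{9}

\bibitem{BS} Ballmann and \'Swi\c{a}tkowski, 1997, Theorem 2.5.

\bibitem{BH} Bruns and Herzog, Theorem 5.3.8.

\bibitem{DN} Anton Dochtermann and Andrew Newman, \emph{Random subcomplexes and Betti numbers of random edge ideals}, arXiv:2104.12882 (2021).

\bibitem{Nevo} Nevo, Electron. J. Combin. 16(2) (2009), R8.

\bibitem{Tropp} Tropp, FoCM 2012, Theorem 1.4.

\end{thebibliography}
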